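\title{Positive semidefinite regular functions are sums of squares of $1$-regulous functions}

\begin{abstract}
We prove that every positive semidefinite regular function on a non-singular real affine variety is a sum of squares of $1$-regulous functions, that is, of functions of class $\mathcal C^1$ that are regular on a dense Zariski open set. The class $\mathcal C^1$ cannot be replaced by $\mathcal C^2$ on any variety with a component of dimension at least $4$. The proof is an induction on the rank of the Hessian at the zeros. Zeros of order two are treated by splitting off a square, zeros of order at least four by order reduction of marked ideals, and the two resulting decompositions are glued with the help of {\L}ojasiewicz inequalities.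
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{real affine variety} is a set $X\subseteq\mathbb R^n$ of common real zeros of polynomials, with its Zariski topology; $I(X)$ is the ideal of polynomials vanishing on $X$. A function on a Zariski open set $U\subseteq X$ is \emph{regular} if it has the form $p/q$ with polynomials $p,q$ such that $q$ has no zero on $U$. The regular functions on $U$ form a ring $\mathcal R(U)$; for instance $1/(1+x^2)\in\mathcal R(\mathbb R)$. The variety $X$ is \emph{non-singular} if at every point $x$ the local ring of germs of regular functions is a regular local ring; equivalently, near $x$ the ideal $I(X)$ is generated by polynomials whose differentials at $x$ are linearly independent. Then $X$ is a smooth submanifold of $\mathbb R^n$ near each of its points, and functions of class $\mathcal C^k$ on $X$ make sense.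

Let $X$ be non-singular and let $k\ge0$ be an integer. A function $g\colon X\to\mathbb R$ is \emph{$k$-regulous} if it is of class $\mathcal C^k$ and its restriction to some dense Zariski open subset of $X$ is regular. These functions form a ring $\mathcal R^k(X)$, and
\[
\mathcal R(X)\subseteq\dots\subseteq\mathcal R^2(X)\subseteq\mathcal R^1(X)\subseteq\mathcal R^0(X).
\]
A $k$-regulous function is a rational function whose denominator may vanish, and $k$ measures how well this is hidden. The function $x^{k+3}/(x^2+y^2)$, extended by $0$ to the origin, lies in $\mathcal R^k(\mathbb R^2)$, because its derivatives of order at most $k$ are homogeneous of positive degree. It does not lie in $\mathcal R^{k+1}(\mathbb R^2)$, because a $\mathcal C^{k+1}$ function that is homogeneous of degree $k+1$ equals its Taylor polynomial at the origin.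

A function $f\in\mathcal R(X)$ is \emph{positive semidefinite} (psd) if $f\ge0$ on $X$. For a ring $A$ we write $\sum A^2$ for the set of finite sums of squares of elements of $A$; it is closed under sums and products. We ask in which of the rings above a psd function is a sum of squares. If $f$ has no zeros, the smallest ring suffices.

\begin{proposition}\label{prop:positive}
Let $X$ be a real affine variety and let $a\in\mathcal R(X)$ satisfy $a>0$ on $X$. Then $a\in\sum\mathcal R(X)^2$.
\end{proposition}

\begin{proof}
If $a=p/q$, then $a=pq/q^2$, so we may assume that $a$ is a polynomial. By the Positivstellensatz \cite[\S4.4]{BCR} there are sums of squares of polynomials $\lambda,\kappa$ with $\lambda a=1+\kappa$ on $X$. Then $\lambda>0$ on $X$ and $a=\lambda(1+\kappa)/\lambda^2$.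
\end{proof}

So the whole problem sits at the zeros of $f$. Two results are known. Every psd regular function on a non-singular affine variety is a sum of squares of locally Lipschitz $0$-regulous functions. On the other hand, there is a psd quartic form in four variables, due to Hilbert, that is not a sum of squares of $2$-regulous functions on $\mathbb R^4$. This leaves the following question, posed in \cite{Banecki}: \emph{is every psd regular function on a non-singular real affine variety a sum of squares of $1$-regulous functions?} The answer is yes.

\begin{theorem}\label{thm:main}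
Let $X$ be a non-singular real affine variety and let $f\in\mathcal R(X)$ be psd. Then there are $g_1,\dots,g_r\in\mathcal R^1(X)$ with $f=g_1^2+\dots+g_r^2$. Moreover, the first derivatives of the $g_i$ are locally H\"older continuous with some positive exponent.
\end{theorem}

\begin{theorem}\label{thm:optimal}
Let $X$ be a non-singular real affine variety.
\begin{enumerate}
\item[(i)] If some component of $X$ has dimension at least $4$, there is a psd $f\in\mathcal R(X)$ that is not a sum of squares of $\mathcal C^2$ functions; in particular $f\notin\sum\mathcal R^2(X)^2$.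
\item[(ii)] If some component of $X$ has dimension $3$, there is a psd $f\in\mathcal R(X)$ that is not a sum of squares of $\mathcal C^3$ functions.
\end{enumerate}
\end{theorem}

Consequently, the integers $k\ge0$ such that every psd regular function on every non-singular $X$ is a sum of squares in $\mathcal R^k(X)$ are exactly $k=0$ and $k=1$. We do not settle whether $k=2$ is possible for all $X$ of dimension $3$. The two known results quoted above are not used in the proofs.

A look at Taylor expansions suggests the value $k=1$. A psd function $f$ vanishes at a zero $z$ to even order $2m$, because its lowest Taylor form is nonnegative. If $f=\sum g_i^2$, then $|g_i|\le\sqrt f$, so each $g_i$ vanishes to order $m$ at $z$. For $g_i$ of class $\mathcal C^m$ this forces the lowest form of $f$ to be a sum of squares of forms; for $g_i$ of class $\mathcal C^{m-1}$ it only says that the Taylor polynomial of degree $m-1$ is zero. With $\mathcal C^1$ summands the test is empty for $m\ge2$, and it is passed for $m=1$ because psd quadratic forms are sums of squares of linear forms. With $\mathcal C^2$ summands the test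 can fail at $m=2$. The work in Theorem~\ref{thm:main} is that zeros with $m=1$ and zeros with $m\ge2$ call for different constructions, and zeros of the first kind can accumulate at zeros of the second kind.

Section~\ref{sec:forms} proves Theorem~\ref{thm:optimal}, works out the model cases, and gives the plan of the proof of Theorem~\ref{thm:main}. Section~\ref{sec:tools} collects the tools, Sections~\ref{sec:local}--\ref{sec:crossing} prove the four steps of the plan, and Section~\ref{sec:proof} assembles them.

\section{Forms: the obstruction and the model cases}\label{sec:forms}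

\subsection{The obstruction}

\begin{lemma}\label{lem:taylor}
Let $F$ be a form of degree $2m$ in $c\le d$ variables. Suppose that $F(y_1,\dots,y_c)=\sum_i g_i(y)^2$ for $y=(y_1,\dots,y_d)$ near $0\in\mathbb R^d$, with finitely many $g_i$ of class $\mathcal C^m$. Then $F$ is a sum of squares of forms of degree $m$ in $c$ variables.
\end{lemma}

\begin{proof}
Since $|g_i|\le\sqrt F=O(|y|^m)$, the Taylor terms of $g_i$ of degree less than $m$ vanish, so $g_i=q_i+o(|y|^m)$ with a form $q_i$ of degree $m$. Then $F-\sum q_i^2$ is a form of degree $2m$ that is $o(|y|^{2m})$, hence zero. Set $y_{c+1}=\dots=y_d=0$.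
\end{proof}

\begin{lemma}\label{lem:forms}
The Choi--Lam form $Q$ and Motzkin's form $P$,
\begin{align*}
Q(x,y,z,w)&=w^4+x^2y^2+y^2z^2+z^2x^2-4xyzw,\\
P(x,y,z)&=x^4y^2+x^2y^4+z^6-3x^2y^2z^2,
\end{align*}
are psd and are not sums of squares of forms.
\end{lemma}

\begin{proof}
The geometric mean of the four positive terms of $Q$ is $|xyzw|$, and that of the three positive terms of $P$ is $x^2y^2z^2$. So both forms are psd by the AM--GM inequality.

Suppose $Q=\sum q_i^2$ with quadratic forms $q_i$. The coefficient of $x^4$ in $\sum q_i^2$ is the sum of the squares of the coefficients of $x^2$ in the $q_i$, and it is $0$. So no $q_i$ contains $x^2$, and likewise none contains $y^2$ or $z^2$. The monomial $x^2w^2$ arises only as $(xw)^2$ or $x^2\cdot w^2$; the second product is now excluded and the coefficient of $x^2w^2$ in $Q$ is $0$, so no $q_i$ contains $xw$, and likewise none contains $yw$ or $zw$. Each $q_i$ is then a combination of $xy,yz,zx,w^2$. No product of two of these is $xyzw$, whose coefficient in $Q$ is $-4$.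

Suppose $P=\sum q_i^2$ with cubic forms $q_i$. The absence of $x^6$ and $y^6$ in $P$ excludes $x^3$ and $y^3$ from the $q_i$. The monomial $x^4z^2$ arises only as $(x^2z)^2$ or $x^3\cdot xz^2$, so its absence excludes $x^2z$; likewise $y^2z$. The monomial $x^2z^4$ arises only as $(xz^2)^2$ or $x^2z\cdot z^3$, so its absence excludes $xz^2$; likewise $yz^2$. The monomials $x^2y,xy^2,xyz,z^3$ remain. From these, $x^2y^2z^2$ arises only as $(xyz)^2$, so its coefficient in $\sum q_i^2$ is nonnegative, while in $P$ it is $-3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]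
Let $x_0$ lie on a component of dimension $d$. The differentials of the coordinates of $\mathbb R^n$ span the cotangent space of $X$ at $x_0$, so there are affine-linear functions $y_1,\dots,y_d$ on $\mathbb R^n$, vanishing at $x_0$, that are local coordinates on $X$ near $x_0$. They are regular on all of $X$. If $d\ge4$, put $f=Q(y_1,\dots,y_4)$; if $d=3$, put $f=P(y_1,y_2,y_3)$. Then $f\in\mathcal R(X)$ is psd. By Lemmas~\ref{lem:taylor} and~\ref{lem:forms}, with $m=2$ and $m=3$ respectively, $f$ is not a sum of squares of $\mathcal C^2$, respectively $\mathcal C^3$, functions near $x_0$.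
\end{proof}

\subsection{Model cases}

\begin{example}[an isolated zero of order four]\label{ex:quartic}
Let $f$ be a quartic form on $\mathbb R^n$ with $f(x)>0$ for $x\ne0$, and put $\mu=|x|^2$. The function $f/\mu^2$ is positive and depends only on the line through $x$, so we apply Proposition~\ref{prop:positive} on the space of lines. Let $V$ be the variety of symmetric matrices $p$ with $p^2=p$ and $\operatorname{tr}p=1$, that is, of orthogonal projections onto lines. The map $\phi(x)=xx^T/\mu$ sends $\mathbb R^n\setminus\{0\}$ onto $V$. Replacing each monomial $x_ix_jx_kx_l$ of $f$ by $p_{ij}p_{kl}$ gives a polynomial $a$ with $a\circ\phi=f/\mu^2$. Thus $a>0$ on $V$ and $a=\sum b_k^2$ with $b_k\in\mathcal R(V)$, so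
\[
f=\sum_k g_k^2,\qquad g_k=\mu\cdot(b_k\circ\phi),\quad g_k(0)=0 .
\]
The function $b_k\circ\phi$ is regular off the origin and homogeneous of degree $0$. It is bounded, and its differential is $O(|x|^{-1})$. The factor $\mu$ more than compensates for this loss: $|g_k|\le C|x|^2$ and $|dg_k|\le C|x|$. Hence $g_k\in\mathcal R^1(\mathbb R^n)$ and $dg_k(0)=0$.
\end{example}

\begin{example}[the same construction at a zero of order two]\label{ex:quadratic}
For a positive definite quadratic form $f$ we can only divide by $\mu$. We get $f/\mu=\sum(b_k\circ\phi)^2$ and $f=\sum_{j,k}\bigl(x_j\cdot(b_k\circ\phi)\bigr)^2$. The factor $x_j$ compensates for the loss $|x|^{-1}$ exactly, with nothing to spare: the summands have bounded differentials, but they are homogeneous of degree $1$ and are differentiable at $0$ only if they are linear. For $f=x^2+2y^2$ on $\mathbb R^2$ we have $f/\mu=1+(y^2/\mu)^2+(xy/\mu)^2$, which produces the summand $y^3/(x^2+y^2)$. Here the right method is to diagonalize: $f=x^2+(\sqrt2\,y)^2$.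
\end{example}

\begin{example}[both kinds of zeros]\label{ex:choilam}
Equality in the AM--GM inequality shows that $Q=0$ exactly when $w^4=x^2y^2=y^2z^2=z^2x^2$ and $xyzw\ge0$. This set consists of seven lines through the origin: the $x$-, $y$- and $z$-axes, and four lines on which $|x|=|y|=|z|=|w|$. At the origin $Q$ has order four. At all other zeros it has order two: on the four lines $\partial_w^2Q=12w^2>0$, and at $(t,0,0,0)$ the quadratic Taylor form is $t^2(y^2+z^2)$, symmetrically on the other axes. This last form has rank $2$ and is degenerate in the direction $w$ transverse to the zero set, where $Q(t,0,0,w)=w^4$.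
\end{example}

\subsection{Plan of the proof of Theorem~\ref{thm:main}}

Call a zero of $f$ \emph{deep} if $f$ has order at least four there, and let $Z_4(f)$ be the set of deep zeros. The proof has four steps.
\begin{enumerate}
\item Membership in $\sum\mathcal R^1(X)^2$ is a Zariski local property (Lemma~\ref{lem:local}).
\item Near a zero that is not deep, $uf=e\ell^2+f'$ with $u,e$ positive and $f'$ psd, and the Hessian of $f'$ has smaller rank (Lemma~\ref{lem:split}). This replaces the diagonalization in Example~\ref{ex:quadratic}.
\item A sequence of blow-ups gives $f=\sum g_i^2$ with $dg_i$ locally bounded and tending to $0$ at $Z_4(f)$ (Proposition~\ref{prop:blowup}). This iterates Examples~\ref{ex:quartic} and~\ref{ex:quadratic}.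
\item A $\mathcal C^1$ decomposition on $X\setminus Z_4(f)$ can be combined with the decomposition of step 3 into a $\mathcal C^1$ decomposition on $X$ (Proposition~\ref{prop:crossing}).
\end{enumerate}
Induction on the maximal rank of the Hessian at the zeros finishes the proof: steps 1 and 2 and the inductive hypothesis give a decomposition on $X\setminus Z_4(f)$, and step 4 extends it. Steps 3 and 4 are needed at every level. For $f=Q$, two splittings near $(t,0,0,0)$ lower the rank along the $x$-axis from $2$ to $0$, so the nearby points of the axis become deep zeros of the remainder.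

\section{Conventions and tools}\label{sec:tools}

\subsection{Reductions}
We write $Z(h)$ for the zero set of a function $h$. Every Zariski closed subset of $X$ is $Z(h)$ for a single psd polynomial $h$, a sum of squares of generators of its ideal. A Zariski open set $U=X\setminus Z(h)$ is isomorphic to the closed subvariety $\{(x,t):x\in X,\ th(x)=1\}$ of $\mathbb R^{n+1}$, so it is itself a real affine variety, non-singular if $X$ is. Regularity is a local notion: if $U$ is covered by finitely many sets $U\setminus Z(h_\nu)$, with polynomials $h_\nu$, on which $a=p_\nu/q_\nu$, then $a=\sum h_\nu^2p_\nu q_\nu\big/\sum h_\nu^2q_\nu^2$ on $U$.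

The local rings of a non-singular $X$ are domains, so the irreducible components of $X$ are pairwise disjoint, hence Zariski open and closed. A $1$-regulous function on one component, extended by $0$ to the others, is $1$-regulous on $X$. So it suffices to prove Theorem~\ref{thm:main} under the following assumption, in force from now on:
\begin{quote}
\emph{$X$ is irreducible and non-singular of dimension $d$, and $f\in\mathcal R(X)$ is psd and not identically zero.}
\end{quote}
Then $X$ is a manifold of dimension $d$, a proper Zariski closed subset has smaller dimension and is nowhere dense in the Euclidean topology, and a non-empty Zariski open subset $U$ is again irreducible and non-singular, with $f|_U\not\equiv0$.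

\subsection{Coordinates}
A \emph{coordinate open set} is a Zariski open $U\subseteq X$ with functions $y_1,\dots,y_d\in\mathcal R(U)$ whose differentials are independent at every point of $U$. The map $y=(y_1,\dots,y_d)$ is a local diffeomorphism, and we put $\partial_l=\partial/\partial y_l$. The operators $\partial_l$ map $\mathcal R(U)$ to itself: if $P_1,\dots,P_{n-d}$ are local generators of $I(X)$ with independent differentials, then the vector field $\partial_l$ is a column of the inverse of the Jacobian matrix of $(y,P)$, and its entries are regular by Cramer's rule. Any functions regular near $x$ with independent differentials at $x$ can be completed to coordinates on a Zariski neighborhood of $x$. Finitely many coordinate open sets cover $X$, because the Zariski topology is Noetherian. Norms of differentials and distances near a point are taken in coordinates; another choice of coordinates changes them by bounded factors on compact sets.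

The following test for $\mathcal C^1$ is used three times.

\begin{lemma}\label{lem:c1}
Let $Y\subseteq X$ be closed and let $F\colon X\to\mathbb R$ vanish on $Y$ and be $\mathcal C^1$ on $X\setminus Y$. Suppose that for every $p\in Y$ we have $F(x)=o(\operatorname{dist}(x,p))$ as $x\to p$, and $dF(x)\to0$ as $x\to p$ with $x\notin Y$. Then $F$ is $\mathcal C^1$ on $X$.
\end{lemma}

\begin{proof}
The first condition gives differentiability with $dF=0$ at all points of $Y$, and then the second gives continuity of $dF$ there.
\end{proof}

\subsection{Order and Hessian}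
The order $\operatorname{ord}_zf$ is the lowest degree of a nonzero Taylor term of $f$ at $z$ in coordinates; it is also the largest $m$ with $f\in\mathfrak m_z^m$, where $\mathfrak m_z$ is the maximal ideal of the local ring at $z$. Let $z\in Z(f)$. Since $f$ is psd, $z$ is a minimum, so $df(z)=0$ and the Hessian $H_f(z)=(\partial_i\partial_jf(z))$ is a positive semidefinite matrix. At a critical point the Hessian is a bilinear form on the tangent space, so its rank does not depend on the coordinates. If $H_f(z)=0$, the cubic Taylor form at $z$ is nonnegative and odd, hence zero. Therefore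
\begin{equation}\label{eq:orders}
Z(f)=\{z:\operatorname{ord}_zf\ge2\},\qquad Z_4(f)=\{z:\operatorname{ord}_zf\ge4\}=\{z\in Z(f):H_f(z)=0\}.
\end{equation}
The last description shows that $Z_4(f)$ is Zariski closed. That the orders $1$ and $3$ do not occur is the main use of positivity in step 3.

\subsection{{\L}ojasiewicz inequalities}
A subset of $\mathbb R^m$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{p>0\}$ with $p$ polynomial, and a function is semialgebraic if its graph is. Closures of semialgebraic sets are semialgebraic, and sums, products, quotients and absolute values of semialgebraic functions are semialgebraic. A set is \emph{locally closed} if it is the intersection of an open and a closed set; Zariski open subsets of $X$ are locally closed and semialgebraic.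

If $g\in\mathcal R^1(X)$, then $g$ and its derivatives $\partial_lg$ on a coordinate open set $U$ are continuous and semialgebraic. Indeed, each is continuous and is regular on a Euclidean dense Zariski open set $V$, so its graph is the closure in $U\times\mathbb R$ of the graph over $V$. This is the only way in which the algebraic nature of $1$-regulous functions enters the estimates below.

\begin{proposition}\label{prop:loj}
Let $S\subseteq\mathbb R^m$ be a locally closed semialgebraic set and let $\varphi$ be a continuous semialgebraic function on $S$.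
\begin{enumerate}
\item[(i)] \cite[Prop.~2.6.4]{BCR} If $\psi$ is continuous and semialgebraic on $\{\varphi\ne0\}$, then for all large $N$ the function $\varphi^N\psi$, extended by $0$, is continuous on $S$.
\item[(ii)] \cite[Thm.~2.6.6]{BCR} If $\psi$ is continuous and semialgebraic on $S$ and $Z(\varphi)\subseteq Z(\psi)$, then $\psi^p=h\varphi$ for some $p\ge1$ and some continuous semialgebraic $h$ on $S$.
\item[(iii)] \cite[Prop.~2.6.2]{BCR} If $S$ is closed in $\mathbb R^m$, then $|\varphi(x)|\le c(1+|x|^2)^k$ on $S$ for some $c\ge0$ and $k\in\mathbb N$.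
\end{enumerate}
\end{proposition}

\section{Sums of squares are Zariski local}\label{sec:local}

A $1$-regulous function on $X\setminus Z(h)$ may blow up at $Z(h)$, but only at a polynomial rate, so a high power of $h$ tames it. The powers of $h$ then serve as a partition of unity.

\begin{lemma}\label{lem:local}
Let $X=\bigcup_\nu U_\nu$ be a cover by non-empty Zariski open sets such that $f|_{U_\nu}\in\sum\mathcal R^1(U_\nu)^2$ for all $\nu$. Then $f\in\sum\mathcal R^1(X)^2$.
\end{lemma}

\begin{proof}
We first show: \emph{if $h\in\mathcal R(X)$, $U=X\setminus Z(h)\ne\emptyset$ and $g\in\mathcal R^1(U)$, then $h^Ng$, extended by $0$, lies in $\mathcal R^1(X)$ for all large $N$.} Apply Proposition~\ref{prop:loj}(i) with $\varphi=h$ on each member of a finite cover of $X$ by coordinate open sets. This gives $N_0\ge1$ such that $h^ng\to0$ and $h^n\partial_lg\to0$ at $Z(h)$ for all $n\ge N_0$ and all $l$. Let $N>N_0$ and $p\in Z(h)$. Then $|h^Ng|=|h|\cdot|h^{N-1}g|=o(\operatorname{dist}(\cdot,p))$, since $|h|=O(\operatorname{dist}(\cdot,p))$. On $U$,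
\[
\partial_l(h^Ng)=N\,h^{N-1}g\,\partial_lh+h^N\partial_lg\longrightarrow0\quad\text{at }Z(h).
\]
By Lemma~\ref{lem:c1}, $h^Ng$ is $\mathcal C^1$, and it is regular wherever $g$ is.

We may take the cover finite, with $U_\nu=X\setminus Z(h_\nu)$. If $f=\sum_ig_{\nu i}^2$ on $U_\nu$, then $h_\nu^{2N}f=\sum_i(h_\nu^Ng_{\nu i})^2$ on $X$, both sides being $0$ on $Z(h_\nu)$. So $h_\nu^{2N}f\in\sum\mathcal R^1(X)^2$ for one large $N$ and all $\nu$. The function $w=\sum_\nu h_\nu^{2N}$ is regular and positive on $X$, and
\[
f=w^{-2}\cdot w\cdot wf=\sum_{\mu,\nu}\bigl(h_\mu^N/w\bigr)^2\,h_\nu^{2N}f\in\sum\mathcal R^1(X)^2.\qedhere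
\]
\end{proof}

The sets $U_\nu$ must cover $X$ for $w$ to be invertible. A decomposition on $X\setminus Z(h)$ alone gives only $h^{2N}f\in\sum\mathcal R^1(X)^2$; this is why step 4 needs a separate argument.

\section{Splitting off a square}\label{sec:split}

Suppose first that $f=ay_1^2+2by_1+c$, where $a>0$ and $a,b,c$ depend only on $y_2,\dots,y_d$. Put $\ell=\partial_1f=2(ay_1+b)$ and $D=\partial_1^2f=2a$. Completing the square gives
\[
f=\frac{\ell^2}{2D}+\frac{ac-b^2}{a},
\]
where the second term is the minimum of $f$ over the $y_1$-line. It is psd, and its Hessian has lost the direction $\partial_1$. For general $f$ with $D>0$ near a zero, the $y_1$-line through a nearby point $x$ still carries a minimum point $\bar x$, defined by $\ell(\bar x)=0$. But $\bar x$ comes from the implicit function theorem, and $f(\bar x)$ need not be a rational function of $x$. The remedy is to use $\ell$ itself as parameter on the line. Then $x$ has parameter $\ell(x)$ and $\bar x$ has parameter $0$, so Taylor's formula at $x$ expresses $f(\bar x)$ through regular functions of $x$, up to a remainder. The remainder must be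 dominated by a regular function that does not change the Hessian at the zeros. A positive multiple of $\ell^2$ would change it, and $|\ell|^3$ is not regular; so we expand to third order and dominate by a multiple of $\ell^4$.

\begin{lemma}\label{lem:split}
Let $z_0\in Z(f)\setminus Z_4(f)$. There are a Zariski open neighborhood $U$ of $z_0$ and $u,e,\ell,f'\in\mathcal R(U)$ such that on $U$ we have $u>0$, $e>0$, $f'\ge0$, $f'\not\equiv0$,
\[
uf=e\ell^2+f',\qquad Z(f')=Z(f)\cap U,
\]
and $\operatorname{rk}H_{f'}(z)=\operatorname{rk}H_f(z)-1$ for all $z\in Z(f)\cap U$.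
\end{lemma}

\begin{proof}
\emph{The Taylor approximation.} The matrix $H_f(z_0)$ is positive semidefinite and nonzero, so it has a positive diagonal entry; renumber the coordinates so that $\partial_1^2f(z_0)>0$. Let $U$ be a coordinate open neighborhood of $z_0$ on which $D=\partial_1^2f$ has no zero, and put $Z=Z(f)\cap U$. On $Z$ we have $D\ge0$, hence $D>0$. Put $\ell=\partial_1f$ and $\partial=D^{-1}\partial_1$. The operator $\partial$ preserves $\mathcal R(U)$, and
\[
\partial\ell=1,\qquad\partial f=\ell/D,\qquad\partial^2f=1/D+\ell\,\partial(1/D).
\]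
Define $a_0,e_0\in\mathcal R(U)$ by
\begin{align*}
a_0&=f-\ell\,\partial f+\tfrac12\ell^2\,\partial^2f-\tfrac16\ell^3\,\partial^3f+\bigl(1+(\partial^4f)^2\bigr)\ell^4,\\
e_0&=\tfrac1D-\tfrac12\partial^2f+\tfrac16\ell\,\partial^3f-\bigl(1+(\partial^4f)^2\bigr)\ell^2 .
\end{align*}
Since $\ell\,\partial f=\ell^2/D$, we have $f=e_0\ell^2+a_0$. On $Z$ we have $\ell=0$, so $a_0=0$ and $e_0=\frac1D-\frac1{2D}=\frac1{2D}>0$.

\emph{Every $z\in Z$ has a Euclidean neighborhood on which $a_0\ge0$.} Work in the chart $y=(y_1,y')$ centered at $z$, in a neighborhood on which $D>0$ and $|\partial^4f|$ oscillates by at most $1$. Since $\ell(z)=0$ and $\partial_1\ell=D>0$, we have $\ell(-\epsilon,0)<0<\ell(\epsilon,0)$ for small $\epsilon>0$. Fix such an $\epsilon$ and then a small box $J$ around $0\in\mathbb R^{d-1}$ such that $\Pi=[-\epsilon,\epsilon]\times J$ lies in the neighborhood and $\ell(-\epsilon,y')<0<\ell(\epsilon,y')$ for $y'\in J$. On each segment $[-\epsilon,\epsilon]\times\{y'\}$ the function $s=\ell$ is a smooth parameter whose range contains $0$, and $d/ds=\partial$. For $x\in\Pi$ let $\bar x$ be the point of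 the segment through $x$ with $\ell(\bar x)=0$. Taylor's formula from $s=\ell(x)$ to $s=0$ gives
\[
0\le f(\bar x)=\sum_{k=0}^3\frac{(-\ell(x))^k}{k!}\,\partial^kf(x)+\frac{\ell(x)^4}{24}\,\partial^4f(x^*)
\]
for some $x^*\in\Pi$. With $t=|\partial^4f(x)|$ we have $\frac1{24}|\partial^4f(x^*)|\le\frac1{24}(1+t)\le1+t^2$. Hence $a_0(x)\ge f(\bar x)\ge0$.

\emph{Correcting the signs away from $Z$.} Far from $Z$ the functions $a_0$ and $e_0$ may be negative. There $f>0$, so we add multiples of powers of $f$. View $U$ as a closed subvariety of some $\mathbb R^m$. Let $S_1$ be the closure of $\{a_0<0\}$ in $U$ and let $S_2=\{e_0\le0\}$. Both sets are closed, semialgebraic and, by the above, disjoint from $Z$, so $f>0$ on them. Proposition~\ref{prop:loj}(iii), applied to $a_0/f^2$ on $S_1$ and to $e_0/f$ on $S_2$, gives $\kappa_1,\kappa_2\in\mathcal R(U)$ of the form $c(1+|x|^2)^k$ with $c\ge0$ such that $-a_0\le\kappa_1f^2$ on $S_1$ and $-e_0\le\kappa_2f$ on $S_2$. Put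
\[
f'=a_0+(\kappa_1+1)f^2,\qquad e=e_0+(\kappa_2+1)f,\qquad u=1+(\kappa_2+1)\ell^2+(\kappa_1+1)f .
\]
On $S_1$ we have $f'\ge f^2$ by the choice of $\kappa_1$, and off $S_1$ the same holds because $a_0\ge0$. As $f'=0$ on $Z$, we get $f'\ge0$, $f'\not\equiv0$ and $Z(f')=Z$. Further $e\ge f>0$ on $S_2$ and $e\ge e_0>0$ off $S_2$, and $u\ge1$. Finally,
\[
e\ell^2+f'=(e_0\ell^2+a_0)+(\kappa_2+1)f\ell^2+(\kappa_1+1)f^2=uf .
\]

\emph{The Hessian.} Let $z\in Z$, let $H=H_f(z)$, and let $h$ be the first column of $H$; thus $h$ is the gradient of $\ell$ at $z$ and $H_{11}=D(z)>0$. We have $f'=f-e_0\ell^2+(\kappa_1+1)f^2$. The last term has order at least $4$ at $z$; this is why $f^2$ rather than $f$ was used to correct $a_0$. Since $\ell(z)=0$, the Hessian of $e_0\ell^2$ at $z$ is $2e_0(z)hh^T$. So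
\[
H':=H_{f'}(z)=H-H_{11}^{-1}hh^T .
\]
Let $v_1$ be the first basis vector, so that $h=Hv_1$. Then $H'v_1=h-H_{11}^{-1}hH_{11}=0$, while $Hv_1\ne0$. If $Hv=0$, then $h^Tv=v_1^THv=0$, so $H'v=0$. Thus $\ker H'\supseteq\ker H\oplus\mathbb Rv_1$ and $\operatorname{rk}H'\le\operatorname{rk}H-1$. Equality holds because $H-H'$ has rank one.
\end{proof}

\section{Blowing up the zeros}\label{sec:blowup}

In Example~\ref{ex:quartic}, passing to the space of lines amounts to blowing up the origin, after which $f/\mu^2$ has no zeros. In general one blow-up does not remove the zeros, and a sequence is needed. The accounting of Examples~\ref{ex:quartic} and~\ref{ex:quadratic} holds for each blow-up. Going down costs a factor $\mu^{-1/2}$ in the differential, where $\mu$ is comparable to the squared distance to the center. If $f$ has order at least $4$ along the center, each summand is multiplied by $\mu$ and we gain; if it has order at least $2$, each summand is multiplied by a function bounded by $\mu^{1/2}$ and we break even. So we need a sequence of blow-ups whose centers lie in the locus of order at least $4$ until that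 locus is empty, followed by a sequence whose centers lie in the locus of order at least $2$. Order reduction for marked ideals provides exactly this.

\subsection{Blow-ups and order reduction}
Let $\mathcal X$ be a smooth integral variety of dimension $d$ over a field of characteristic $0$ and let $\mathcal C\subsetneq\mathcal X$ be a smooth closed subvariety with ideal sheaf $I_{\mathcal C}$. The blow-up $\pi\colon\mathcal X'\to\mathcal X$ with center $\mathcal C$ is smooth and integral, it is quasi-projective if $\mathcal X$ is, and $\pi$ is an isomorphism over $\mathcal X\setminus\mathcal C$. The ideal $I_{\mathcal C}\mathcal O_{\mathcal X'}=\mathcal O(-\mathcal E)$ is locally principal and defines the exceptional divisor $\mathcal E=\pi^{-1}(\mathcal C)$. If $y_1,\dots,y_d$ are coordinates on an open set $\mathcal U$ and $y_1,\dots,y_c$ generate $I_{\mathcal C}$ on $\mathcal U$, then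
\begin{equation}\label{eq:blowup}
\pi^{-1}(\mathcal U)=\{\,y_j\eta_k=y_k\eta_j\ \ (j,k\le c)\,\}\subseteq\mathcal U\times\mathbb P^{c-1},
\end{equation}
and on the chart $\eta_k=1$ the functions $y_k$, $\eta_j=y_j/y_k$ ($j\le c$, $j\ne k$) and $y_l$ ($l>c$) are coordinates. For $c=1$ the map $\pi$ is an isomorphism and $\mathcal E=\mathcal C$. The order of an ideal sheaf $I$ at a point $p$ is the largest $m$ with $I_p\subseteq\mathfrak m_p^m$. If $\operatorname{ord}I\ge m$ at all points of $\mathcal C$, then $I\subseteq I_{\mathcal C}^m$, so $I\mathcal O_{\mathcal X'}\subseteq\mathcal O(-m\mathcal E)$ and $\mathcal O(m\mathcal E)\cdot I\mathcal O_{\mathcal X'}$ is again an ideal sheaf: locally, one divides by the $m$-th power of an equation of $\mathcal E$. A pair $(I,m)$, with $I$ transformed by this rule, is a \emph{marked ideal}.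

\begin{theorem}[order reduction for marked ideals {\cite[Ch.~3]{Kollar}}, \cite{Wlodarczyk}]\label{thm:order}
Let $\mathcal X$ be a smooth integral variety over a field of characteristic $0$, let $I\ne0$ be a coherent ideal sheaf, and let $m\ge1$. There is a finite sequence of blow-ups $\mathcal X=\mathcal X_0\leftarrow\mathcal X_1\leftarrow\dots\leftarrow\mathcal X_r$ with smooth centers $\mathcal C_i\subseteq\{\operatorname{ord}I_i\ge m\}$ and exceptional divisors $\mathcal E_{i+1}\subseteq\mathcal X_{i+1}$, where $I_0=I$ and $I_{i+1}=\mathcal O(m\mathcal E_{i+1})\cdot I_i\mathcal O_{\mathcal X_{i+1}}$, such that $\{\operatorname{ord}I_r\ge m\}=\emptyset$. Centers of codimension $1$ are allowed.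
\end{theorem}

The theorem is about schemes. The next lemma brings it back to real affine varieties, where Proposition~\ref{prop:positive} is available.

\begin{lemma}\label{lem:realpoints}
Let $\mathcal Y$ be a smooth integral quasi-projective $\mathbb R$-scheme with $Y=\mathcal Y(\mathbb R)\ne\emptyset$. Then an affine open subscheme $\mathcal Y^\circ\subseteq\mathcal Y$ contains all real points. Moreover $Y$ is Zariski dense in $\mathcal Y$, it is an irreducible non-singular real affine variety, and its local ring at $p\in Y$ is $\mathcal O_{\mathcal Y,p}$.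
\end{lemma}

\begin{proof}
Write $\mathcal Y=\overline{\mathcal Y}\setminus\mathcal W$ with $\mathcal W\subseteq\overline{\mathcal Y}$ closed in $\mathbb P^N$. Choose forms $P_1,\dots,P_k$ of the same positive degree with common zero set $\mathcal W$, and let $\mathcal Y^\circ$ be the complement of the hypersurface $\sum P_j^2=0$ in $\overline{\mathcal Y}$. It is affine and contained in $\mathcal Y$, and it contains every real point of $\mathcal Y$, since some $P_j$ is nonzero there. A closed embedding of $\mathcal Y^\circ$ in an affine space makes $Y$ a real affine variety. Let $a\in\mathcal O(\mathcal Y^\circ)$ vanish on $Y$ and let $p\in Y$. By the implicit function theorem, $Y$ is near $p$ a manifold of dimension $\dim\mathcal Y$ on which a regular system of parameters $y$ at $p$ gives coordinates. So the Taylor series of $a$ in $y$ is zero. The local ring $\mathcal O_{\mathcal Y,p}$ embeds in its completion $\mathbb R[[y]]$ and $\mathcal Y^\circ$ is integral, so $a=0$. Thus $I(Y)$ is the ideal of $\mathcal Y^\circ$, which gives the remaining assertions.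
\end{proof}

\subsection{A decomposition that is good at the deep zeros}

\begin{proposition}\label{prop:blowup}
There are continuous functions $g_1,\dots,g_r$ on $X$, regular on $X\setminus Z(f)$, with $f=\sum g_i^2$, such that
\begin{enumerate}
\item[(a)] every point of $X$ has a neighborhood $\Omega$ such that $|dg_i|$ is bounded on $\Omega\setminus Z(f)$;
\item[(b)] $|dg_i(x)|\to0$ as $x\to z$ with $x\notin Z(f)$, for every $z\in Z_4(f)$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The tower.} Write $f=p/q$ with $q$ without zeros on $X$, and let $\mathcal X_0$ be the open subset of the regular locus of $\operatorname{Spec}\mathbb R[x]/I(X)$ where $q\ne0$. This is a smooth integral quasi-projective $\mathbb R$-scheme on which $f$ is defined, and $\mathcal X_0(\mathbb R)=X$ because $X$ is non-singular. Apply Theorem~\ref{thm:order} to $((f),4)$ to get $\mathcal X_0\leftarrow\dots\leftarrow\mathcal X_r$, and then on $\mathcal X_r$ to $(I_r,2)$ to get $\mathcal X_r\leftarrow\dots\leftarrow\mathcal X_s$. Put $m_i=4$ for $i<r$ and $m_i=2$ for $r\le i<s$. Let $X_i,C_i,E_i$ be the sets of real points of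 $\mathcal X_i,\mathcal C_i,\mathcal E_i$. The blow-up $\pi_i$ restricts to an isomorphism $X_{i+1}\setminus E_{i+1}\to X_i\setminus C_i$, through which we identify functions on these two sets. Inductively, Lemma~\ref{lem:realpoints} applies to every $\mathcal X_i$: if $X_i$ is dense in $\mathcal X_i$, then $X_i\setminus C_i\ne\emptyset$ and so $X_{i+1}\neq\emptyset$.

Let $a_{i1},\dots,a_{ik_i}$ generate the ideal of $\mathcal C_i\cap\mathcal X_i^\circ$ in $\mathcal O(\mathcal X_i^\circ)$. They are regular functions on $X_i$ and generate $I_{\mathcal C_i}$ in the local ring at every real point. Put $\mu_i=\sum_ja_{ij}^2\in\mathcal R(X_i)$, so that $Z(\mu_i)=C_i$.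

\emph{The transforms of $f$.} The ideal $I_{i+1}$ is obtained by dividing by local equations of $\mathcal E_{i+1}$, which need not exist globally and have no definite sign. The function $\mu_i$ is a global psd substitute for their squares. We construct psd functions $f_i\in\mathcal R(X_i)$, with $f_0=f$, such that $f_i$ generates $I_i$ at every real point. Given $f_i$, let $p\in X_{i+1}$ and let $t$ generate $\mathcal O(-\mathcal E_{i+1})$ at $p$. Then $a_{ij}\circ\pi_i=tb_j$, where the $b_j$ generate the unit ideal at $p$. Hence $\mu_i\circ\pi_i=t^2\sum_jb_j^2$, and $\sum_jb_j^2$ is positive at the real point $p$. By the definition of $I_{i+1}$, we have $f_i\circ\pi_i=t^{m_i}\varphi$ with $\varphi$ a generator of $I_{i+1}$ at $p$. So the function $f_i/\mu_i^{m_i/2}$ on $X_{i+1}\setminus E_{i+1}$ equals $\varphi/(\sum_jb_j^2)^{m_i/2}$ near $p$. It therefore extends to some $f_{i+1}\in\mathcal R(X_{i+1})$ that generates $I_{i+1}$ at every real point, and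
\begin{equation}\label{eq:transform}
f_i=\mu_i^{m_i/2}f_{i+1}\quad\text{on }X_i\setminus C_i .
\end{equation}
The function $f_{i+1}$ is psd, since it is nonnegative off the nowhere dense set $E_{i+1}$. By construction $C_i\subseteq\{\operatorname{ord}f_i\ge m_i\}\subseteq Z(f_i)$, the order of $f_r$ is less than $4$ everywhere on $X_r$, and the order of $f_s$ is less than $2$ everywhere on $X_s$. By \eqref{eq:orders}, $Z_4(f_r)=\emptyset$ and $Z(f_s)=\emptyset$. Proposition~\ref{prop:positive} gives a finite family $G_s\subseteq\mathcal R(X_s)$ with $f_s=\sum_{g\in G_s}g^2$.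

\emph{Descending.} Define finite families $G_i$ of functions on $X_i$, repetitions allowed, by
\[
G_i=\{a_{ij}g:\ j\le k_i,\ g\in G_{i+1}\}\quad(r\le i<s),\qquad G_i=\{\mu_ig:\ g\in G_{i+1}\}\quad(i<r),
\]
where each product is taken on $X_i\setminus C_i$ and extended by $0$ to $C_i$. We show by descending induction on $i$: \emph{the members of $G_i$ are continuous on $X_i$ and regular off $Z(f_i)$, their squares sum to $f_i$, property (a) holds for $(X_i,f_i,G_i)$, and property (b) holds if $i\le r$.} The case $i=0$ is the proposition. For $i=s$ the members are regular on $X_s$, and for $i=r$ property (b) is vacuous. Let $i<s$ and assume the statement for $i+1$.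

The squares of the members of $G_i$ sum to $\mu_i^{m_i/2}f_{i+1}=f_i$ off $C_i$, by \eqref{eq:transform}, and to $0=f_i$ on $C_i$. Each member is bounded by $\sqrt{f_i}$, hence continuous at $C_i$. Since $\mu_i>0$ off $C_i$, the set $X_i\setminus Z(f_i)$ corresponds to $X_{i+1}\setminus(E_{i+1}\cup Z(f_{i+1}))$, which gives regularity off $Z(f_i)$.

Let $z\notin C_i$. Near $z$ the map $\pi_i$ is an isomorphism, and for $\theta\in\{a_{ij},\mu_i\}$ and $g\in G_{i+1}$ the differential $d(\theta g)=g\,d\theta+\theta\,dg$ is bounded off $Z(f_i)$. This is (a) at $z$. If $i<r$ and $z\in Z_4(f_i)$, then $z$ corresponds to a point of $Z_4(f_{i+1})$, because $\mu_i$ is a unit at $z$. There $g\to0$, and $dg\to0$ by (b) for $i+1\le r$, so $d(\mu_ig)\to0$.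

Let $z\in C_i$. Choose coordinates $y$ near $z$ such that $y_1,\dots,y_c$ generate $I_{\mathcal C_i}$ near $z$, and let $\Omega$ be a small compact neighborhood of $z$ on which $y$ is a chart. The $a_{ij}$ and the $y_1,\dots,y_c$ are combinations of each other with coefficients regular near $z$, so $\mu_i$ and $y_1^2+\dots+y_c^2$ are bounded by constant multiples of each other on $\Omega$. By \eqref{eq:blowup}, $\pi_i^{-1}(\Omega)\cap X_{i+1}$ is closed in $\Omega\times\mathbb P^{c-1}(\mathbb R)$, hence compact. It is the union of the compact pieces $\Omega_k'$, $k\le c$, defined by $|\eta_j|\le|\eta_k|$ for all $j$. On $\Omega'_k$ we normalize $\eta_k=1$; then $|\eta_j|\le1$ and $y_k^2\le y_1^2+\dots+y_c^2\le c\,y_k^2$, so $|y_k|$ is comparable to $\sqrt{\mu_i}$. Let $g\in G_{i+1}$, and write $\tilde g$ for $g$ as a function of the chart coordinates $(y_k,\eta_j,y_l)$. By continuity, property (a) and compactness, $\tilde g$ and its first partial derivatives are bounded on $\Omega'_k\setminus Z(f_{i+1})$. At a point of $\Omega\setminus Z(f_i)$ whose preimage lies in $\Omega'_k$, the chain rule with $\eta_j=y_j/y_k$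 gives
\[
\frac{\partial g}{\partial y_j}=\frac1{y_k}\frac{\partial\tilde g}{\partial\eta_j},\qquad
\frac{\partial g}{\partial y_k}=\frac{\partial\tilde g}{\partial y_k}-\sum_{j}\frac{\eta_j}{y_k}\frac{\partial\tilde g}{\partial\eta_j},\qquad
\frac{\partial g}{\partial y_l}=\frac{\partial\tilde g}{\partial y_l}
\]
for $j\le c$, $j\neq k$, and $l>c$. Hence $|g|\le C$ and $|dg|\le C\mu_i^{-1/2}$ on $\Omega\setminus Z(f_i)$. We have $|a_{ij}|\le\sqrt{\mu_i}$ and $|d\mu_i|\le2\sum_j|a_{ij}||da_{ij}|\le C\sqrt{\mu_i}$ on $\Omega$. So on $\Omega\setminus Z(f_i)$:
\begin{align*}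
|d(a_{ij}g)|&\le|g|\,|da_{ij}|+|a_{ij}|\,|dg|\le C'&&\text{if }m_i=2,\\
|d(\mu_ig)|&\le|g|\,|d\mu_i|+\mu_i|dg|\le C'\sqrt{\mu_i}&&\text{if }m_i=4.
\end{align*}
Both bounds give (a) at $z$, and the second tends to $0$ at $z$, which gives (b) when $i<r$.
\end{proof}

\begin{remark}\label{rem:blowup}
The $g_i$ are locally Lipschitz. Indeed, in a coordinate ball apply (a) along the segment from $x$ to $x'$ if it misses $Z(f)$, and otherwise along the parts from $x$ to the first point of $Z(f)$ and from the last point of $Z(f)$ to $x'$, where $g_i=0$. If all zeros of $f$ are deep, the $g_i$ are already $\mathcal C^1$ by Lemma~\ref{lem:c1}, since $|g_i|\le\sqrt f=O(\operatorname{dist}(\cdot,z)^2)$ at $z\in Z_4(f)$. At zeros of order two they need not be differentiable, as Example~\ref{ex:quadratic} shows.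
\end{remark}

\section{Crossing the deep zeros}\label{sec:crossing}

We now have two decompositions with complementary defects. The functions $g_i$ of Proposition~\ref{prop:blowup} are good at $Z_4(f)$ and may be bad along $Z(f)\setminus Z_4(f)$. A decomposition $f=\sum s_j^2$ in $\mathcal R^1(X\setminus Z_4(f))$ is good along $Z(f)\setminus Z_4(f)$ and may be bad at $Z_4(f)$.

\begin{example}\label{ex:horn}
Let $\sigma=x^2+y^2$ and $f=y^2\sigma=(xy)^2+(y^2)^2$ on $\mathbb R^2$. Then $Z(f)$ is the $x$-axis, where $\frac12\partial_y^2f=x^2$, and $Z_4(f)=Z(\sigma)=\{0\}$. Rotate the pair $(xy,y^2)$ by a rapidly varying angle: with $t=x/\sigma^2$, $a=\frac{1-t^2}{1+t^2}$, $b=\frac{2t}{1+t^2}$, put $s_1=a\,xy-b\,y^2$ and $s_2=b\,xy+a\,y^2$. These are regular off the origin and $f=s_1^2+s_2^2$. On the $y$-axis, $t=0$ and $\partial_xt=y^{-4}$, so $\partial_xs_1=y-2y^{-2}$ is unbounded near $0$. On the $x$-axis, however, $\partial_xs_1=\partial_xs_2=0$ and $(\partial_ys_1)^2+(\partial_ys_2)^2=a^2x^2+b^2x^2=\frac12\partial_y^2f\to0$.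
\end{example}

The last identity holds for every $\mathcal C^1$ decomposition: on $Z(f)$ the size of the $ds_j$ is dictated by the Hessian of $f$, which tends to $0$ at $Z_4(f)$. Let $\sigma$ be a psd function with zero set $Z_4(f)$. A {\L}ojasiewicz inequality spreads this control from $Z(f)$ to a horn-shaped neighborhood $\{f<\sigma^K\}$ that pinches at $Z_4(f)$. We use the $s_j$ inside a much thinner horn $\{f<\sigma^M\}$ and the $g_i$ outside it; see Figure~\ref{fig:horn}. The weights must be rational, and so must the summands after multiplication by the weights. Both are achieved by the functions $\alpha=\rho^2/(1+\rho^2)$, $\beta=\rho/(1+\rho^2)$, $\gamma=1/(1+\rho^2)$ of $\rho=f/\sigma^M$, because $\alpha+\gamma=1$ and $\alpha\gamma=\beta^2$ make $\alpha$ and $\gamma$ sums of squares of $\alpha,\beta,\gamma$.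

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!18] plot[domain=0:4] (\x,{0.09*\x*\x}) -- plot[domain=4:0] (\x,{-0.09*\x*\x}) -- cycle;
\fill[gray!55] plot[domain=0:4] (\x,{0.006*\x*\x*\x}) -- plot[domain=4:0] (\x,{-0.006*\x*\x*\x}) -- cycle;
\draw[thick] (0,0) -- (4.3,0) node[right] {$Z(f)$};
\fill (0,0) circle (1.8pt) node[left] {$Z_4(f)$};
\node[right] at (4.05,0.36) {$f=\sigma^M$};
\node[right] at (4.05,1.44) {$f=\sigma^K$};
\node at (1.2,1.0) {$f\ge\sigma^K$};
\end{tikzpicture}
\caption{Schematic picture near a deep zero of $f$, where $\sigma$ vanishes exactly on $Z_4(f)$ and $M>K$. In the wide horn $f<\sigma^K$ the derivatives of the $s_j$ tend to $0$ at $Z_4(f)$. The weights switch from the $s_j$ to the $g_i$ near the boundary of the thin horn $f<\sigma^M$. Outside the wide horn the weights of the $s_j$ are at most $\sigma^{M-K}$, which beats the growth of their derivatives.}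
\label{fig:horn}
\end{figure}

\begin{proposition}\label{prop:crossing}
Let $X'=X\setminus Z_4(f)$. If $f|_{X'}\in\sum\mathcal R^1(X')^2$, then $f\in\sum\mathcal R^1(X)^2$.
\end{proposition}

\begin{proof}
Write $Z=Z(f)$ and $Z_4=Z_4(f)$. Let $f=\sum_js_j^2$ on $X'$ with $s_j\in\mathcal R^1(X')$, let $g_i$ be as in Proposition~\ref{prop:blowup}, and choose a psd $\sigma\in\mathcal R(X)$ with $Z(\sigma)=Z_4$. Fix a finite cover of $X$ by coordinate open sets $U$.

\emph{Step 1: the exponents.} For $U$ in the cover and $1\le l\le d$, consider on $U\setminus Z_4$ the continuous semialgebraic function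
\[
\Delta_l=\Bigl|\sum_j(\partial_ls_j)^2-\tfrac12\partial_l^2f\Bigr| .
\]
It vanishes at every $z'\in Z\cap U\setminus Z_4$. Indeed all $s_j(z')=0$, and along the $y_l$-line through $z'$, with parameter $t$, we have $f=\frac12\partial_l^2f(z')\,t^2+o(t^2)$ and $s_j=\partial_ls_j(z')\,t+o(t)$; compare the coefficients of $t^2$ in $f=\sum s_j^2$. By Proposition~\ref{prop:loj}(ii) on $U\setminus Z_4$, there are $p\ge1$ and a continuous semialgebraic $h_l$ with $\Delta_l^p=h_lf$. By Proposition~\ref{prop:loj}(i) on $U$ with $\varphi=\sigma$, there is $N\ge1$, the same for all $U,l,j$, such that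
\begin{equation}\label{eq:N}
\sigma^N\partial_ls_j\to0\quad\text{and}\quad\sigma^Nh_l\to0\quad\text{at }Z_4\cap U .
\end{equation}
Put $K=N+1$ and $M=2N+5$.

\emph{Step 2: the decomposition.} Let $w=f^2+\sigma^{2M}$, so that $Z(w)=Z_4$, and define regular functions on $X'$ by
\[
\alpha=\frac{f^2}w,\qquad\beta=\frac{f\sigma^M}w,\qquad\gamma=\frac{\sigma^{2M}}w .
\]
From $\alpha+\gamma=1$ and $\alpha\gamma=\beta^2$ we get $\alpha=\alpha^2+\beta^2$ and $\gamma=\beta^2+\gamma^2$. Hence $f=\alpha\sum g_i^2+\gamma\sum s_j^2$ becomes
\begin{equation}\label{eq:final}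
f=\sum_i\bigl[(\alpha g_i)^2+(\beta g_i)^2\bigr]+\sum_j\bigl[(\beta s_j)^2+(\gamma s_j)^2\bigr]\quad\text{on }X' .
\end{equation}
Let $F$ be one of the functions $\alpha g_i,\beta g_i,\beta s_j,\gamma s_j$, extended by $0$ to $Z_4$. With this extension \eqref{eq:final} holds on $X$, and $F$ is regular on a dense Zariski open set. It remains to show that $F$ is $\mathcal C^1$.

\emph{Step 3: $F$ is $\mathcal C^1$ on $X'$.} The functions $\beta s_j$ and $\gamma s_j$ are products of $\mathcal C^1$ functions on $X'$. The weights of $g_i$ contain the factor $f$, which smooths $g_i$ along $Z$: the function $fg_i$ is regular off $Z$, it satisfies $|fg_i|\le f^{3/2}=O(\operatorname{dist}(\cdot,z)^3)$ at $z\in Z$, and $d(fg_i)=g_i\,df+f\,dg_i\to0$ at $z$ by Proposition~\ref{prop:blowup}(a). So $fg_i$ is $\mathcal C^1$ on $X$ by Lemma~\ref{lem:c1}, and $\alpha g_i=(f/w)(fg_i)$ and $\beta g_i=(\sigma^M/w)(fg_i)$ are $\mathcal C^1$ on $X'$.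

\emph{Step 4: $F$ is $\mathcal C^1$ at $Z_4$.} Let $z\in Z_4\cap U$. By \eqref{eq:final}, $|F|\le\sqrt f=O(\operatorname{dist}(\cdot,z)^2)$. By Lemma~\ref{lem:c1} it suffices to show that $\partial_lF(x)\to0$ as $x\to z$ with $x\notin Z_4$. Since $\partial_lF$ is continuous on $U\setminus Z_4$ and $U\setminus Z$ is dense there, we may take $x\notin Z$. We work so close to $z$ that $0<f<1$, $0<\sigma<1$ and, by \eqref{eq:N}, $|\partial_ls_j|\le\sigma^{-N}$. Write $F=\theta G$ with $\theta\in\{\alpha,\beta,\gamma\}$ and $G\in\{g_i,s_j\}$, so that $\partial_lF=G\,\partial_l\theta+\theta\,\partial_lG$ and $|G|\le\sqrt f$.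

With $\rho=f/\sigma^M>0$ we have $\alpha=\rho^2/(1+\rho^2)$, $\beta=\rho/(1+\rho^2)$, $\gamma=1/(1+\rho^2)$. Put $\tau=\min(1,1/\rho)=\min(1,\sigma^M/f)$. Then
\begin{equation}\label{eq:tau}
\beta\le\tau,\qquad\gamma\le\min(1,\rho^{-2})\le\tau,\qquad\alpha\gamma=\beta^2\le\beta\le\tau .
\end{equation}

\emph{The term $G\,\partial_l\theta$.} We compute $\rho\,d\alpha/d\rho=2\rho^2/(1+\rho^2)^2=2\alpha\gamma$ and $\rho\,d\beta/d\rho=\rho(1-\rho^2)/(1+\rho^2)^2=\beta(\gamma-\alpha)$. Therefore
\[
\partial_l\alpha=-\partial_l\gamma=2\alpha\gamma\Lambda,\qquad\partial_l\beta=\beta(\gamma-\alpha)\Lambda,\qquad\text{where }\Lambda=\frac{\partial_l\rho}\rho=\frac{\partial_lf}f-M\frac{\partial_l\sigma}\sigma .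
\]
By \eqref{eq:tau} and $|\gamma-\alpha|\le1$ we get $|\partial_l\theta|\le2\tau|\Lambda|$, and so
\[
|G\,\partial_l\theta|\le2\,\frac{|\partial_lf|}{\sqrt f}+2M|\partial_l\sigma|\,\frac{\sqrt f\,\tau}\sigma .
\]
From $\partial_lf=2\sum g_i\,\partial_lg_i$ and the Cauchy--Schwarz inequality, the first term is at most $4\bigl(\sum_i(\partial_lg_i)^2\bigr)^{1/2}$, which tends to $0$ by Proposition~\ref{prop:blowup}(b). In the second term $|\partial_l\sigma|$ is bounded. If $f\le\sigma^3$, then $\sqrt f\,\tau/\sigma\le\sigma^{1/2}$. If $f>\sigma^3$, then $\tau\le\sigma^{M-3}$ and $\sqrt f\,\tau/\sigma\le\sigma^{M-4}\le\sigma^3$, as $M\ge7$. Both bounds tend to $0$.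

\emph{The term $\theta\,\partial_lG$.} For $G=g_i$ it tends to $0$ by Proposition~\ref{prop:blowup}(b), since $0\le\theta\le1$. For $G=s_j$ we have $\theta\in\{\beta,\gamma\}$, so $\theta\le\tau$ by \eqref{eq:tau}. At points with $f\ge\sigma^K$ we have $\tau\le\sigma^{M-K}$, so
\[
|\theta\,\partial_ls_j|\le\sigma^{M-K-N}=\sigma^4\to0 .
\]
At points with $f<\sigma^K=\sigma^{N+1}$ we have $\Delta_l^p=h_lf\le|\sigma^Nh_l|\,\sigma\to0$ by \eqref{eq:N}, so
\[
(\theta\,\partial_ls_j)^2\le(\partial_ls_j)^2\le\tfrac12\partial_l^2f+\Delta_l\longrightarrow\tfrac12\partial_l^2f(z)=0,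
\]
because $H_f(z)=0$. Hence $\partial_lF\to0$ at $z$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We prove by induction on $R\ge0$: \emph{for every irreducible non-singular $X$ and every psd $f\not\equiv0$ in $\mathcal R(X)$ with $\operatorname{rk}H_f(z)\le R$ for all $z\in Z(f)$, we have $f\in\sum\mathcal R^1(X)^2$.} The variety is allowed to vary because the induction passes to Zariski open subsets. Taking $R=\dim X$ gives the first assertion of the theorem.

The set $X'=X\setminus Z_4(f)$ is Zariski open and non-empty. By Proposition~\ref{prop:crossing} it suffices to show $f|_{X'}\in\sum\mathcal R^1(X')^2$, and by Lemma~\ref{lem:local} it suffices to find for each $x\in X'$ a Zariski open neighborhood $U\subseteq X'$ with $f|_U\in\sum\mathcal R^1(U)^2$.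

If $f(x)>0$, take $U=X\setminus Z(f)$ and apply Proposition~\ref{prop:positive}. For $R=0$ this is the only case, since then $Z(f)=Z_4(f)$ by \eqref{eq:orders}.

If $f(x)=0$, then $R\ge1$. Lemma~\ref{lem:split}, applied on $X'$, gives a neighborhood $U\subseteq X'$ of $x$ with $uf=e\ell^2+f'$. By Proposition~\ref{prop:positive}, $u,e\in\sum\mathcal R(U)^2$. The Hessian of $f'$ has rank at most $R-1$ at every zero of $f'$, so $f'\in\sum\mathcal R^1(U)^2$ by the inductive hypothesis. Hence
\[
f=u^{-2}\cdot u\cdot(e\ell^2+f')\in\sum\mathcal R^1(U)^2 .
\]
This completes the induction.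

The H\"older property holds for every $g\in\mathcal R^1(X)$. Let $U$ be a coordinate open set. The function $\psi(x,x')=|\partial_lg(x)-\partial_lg(x')|$ is continuous and semialgebraic on $U\times U$, and it vanishes where $|x-x'|=0$. By Proposition~\ref{prop:loj}(ii), $\psi^p=h\,|x-x'|$ with $p\ge1$ and $h$ continuous on $U\times U$. If $\Omega\subseteq U$ is compact, then $h$ is bounded on $\Omega\times\Omega$, so $|\partial_lg(x)-\partial_lg(x')|\le C|x-x'|^{1/p}$ for $x,x'\in\Omega$. \qed

\begin{thebibliography}{9}

\bibitem{Banecki}
Juliusz Banecki, \emph{Extensions of $k$-regulous functions from two-dimensional varieties}, arXiv:2303.02481 (2023).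

\bibitem{BCR}
Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{Kollar}
J. Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem{Wlodarczyk}
J. W{\l}odarczyk, \emph{Simple Hironaka resolution in characteristic zero}, J. AMS \textbf{18} (2005).

\end{thebibliography}
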